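# Lipschitz noise and a rough drift: why the whole solution flow survives

## 1. Inverting planar Brownian motion

Identify $\mathbf R^2$ with $\mathbf C$ and let $B=B^1+iB^2$ be a planar Brownian motion started at $0$. For $z\in\mathbf C$ put
$$Z_t(z)=\frac{z}{1+zB_t},\qquad t<\tau(z)=\inf\{t\ge 0:1+zB_t=0\}.$$
For $z\ne0$ this is $1/(z^{-1}+B_t)$, the inversion of a Brownian motion started at $1/z$. It solves an SDE. Let $g(w)=z/(1+zw)$, which is holomorphic away from its pole, so Itô's formula reads $dg(B)=g'(B)\,dB+\tfrac12g''(B)\,(dB)^2$ with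
$$(dB)^2=(dB^1)^2-(dB^2)^2+2i\,dB^1dB^2=dt-dt+0=0 .$$
Since $g'(w)=-z^2/(1+zw)^2=-g(w)^2$,
$$dZ_t=-Z_t^2\,dB_t^1-iZ_t^2\,dB^2_t,\qquad Z_0=z .$$
The coefficients are polynomials, and $|Z_t(z)|\to\infty$ as $t\uparrow\tau(z)$ when $\tau(z)<\infty$.

Does this equation explode? Fix $z\neq 0$. By a classical theorem, planar Brownian motion almost surely never hits a given point other than its starting point; here the given point is $-1/z$. So $\tau(z)=\infty$ almost surely, for each fixed $z$ (trivially for $z=0$, where $Z\equiv0$).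

Now fix $\omega$ instead, with $B_1(\omega)\neq0$, which has probability one. Take $z=-1/B_1(\omega)$. Then $1+zB_1=0$, so $\tau(z,\omega)\le1$. Almost surely there are starting points that explode by time $1$. For each starting point the set of bad $\omega$ is a null set, but it depends on the point, and the uncountable union of these null sets has full probability.

The coefficients above grow quadratically. The question for today is what happens under growth conditions that look safe.

## 2. Explosion times, strong completeness, and the two theorems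

Consider on $\mathbf R^d$ the Itô equation
$$dX_t=\sum_{i=1}^n\sigma_i(X_t)\,dB^i_t+\sigma_0(X_t)\,dt,\tag{1}$$
where $B^1,\dots,B^n$ are independent standard Wiener processes on $(\Omega,\mathcal F,\mathbb P)$ and $\sigma_0,\dots,\sigma_n$ are locally Lipschitz vector fields. There is a unique local solution for each $X_0=x$, and a maximal continuous flow $\{\phi_t(x,\omega),\ t<\tau(x,\omega)\}$, where $\tau(x,\omega)$ is the explosion time. We recall two textbook facts.

- If all coefficients are globally Lipschitz, (1) generates a stochastic flow of homeomorphisms, defined for all $t\ge0$ and all $x$ simultaneously.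
- If the coefficients are locally Lipschitz of at most linear growth, then for each fixed $x$, $\tau(x,\omega)=\infty$ almost surely.

**Definition.** The SDE is *strongly complete* if there is $\Omega_0$ with $\mathbb P(\Omega_0)=1$ such that $\tau(x,\omega)=\infty$ for all $x\in\mathbf R^d$ and all $\omega\in\Omega_0$.

The example of Section 1 is not strongly complete, although $\tau(z)=\infty$ a.s. for every $z$. Linear growth does not repair this by itself: it is known that there are SDEs, even with bounded smooth coefficients, that are not strongly complete. Suppose then that the noise coefficients are *globally* Lipschitz and only the drift is allowed to be rough: locally Lipschitz, of linear growth, with local Lipschitz constants growing as fast as they like. Is the equation strongly complete? The problem, posed as an open question, comes from Xue-Mei Li and Michael Scheutzow, "Lack of strong completeness for stochastic flows", arXiv:0908.1839 (2009). The answer is yes.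

**Theorem A.** Let $\sigma_1,\dots,\sigma_n$ be globally Lipschitz and $\sigma_0$ locally Lipschitz with $|\sigma_0(x)|\le C(1+|x|)$. Then there is $\Omega_0$ with $\mathbb P(\Omega_0)=1$ and $\tau(x,\omega)=\infty$ for all $x\in\mathbf R^d$, $\omega\in\Omega_0$.

There is also a quantitative version. $B_R,\bar B_R$ denote the open and closed balls centered at $0$.

**Theorem B.** Let $\ell,\beta:[1,\infty)\to[1,\infty)$ be nondecreasing. Let $\mathcal C(\ell,\beta)$ be the class of SDEs with locally Lipschitz coefficients such that for all $R\ge1$, on $\bar B_R$, the fields $\sigma_1,\dots,\sigma_n$ are $\ell(R)$-Lipschitz and $|\sigma_0|\le R\beta(R)$.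

1. If $\int_1^\infty\frac{dR}{R(\ell(R)^2+\beta(R))}=\infty$, every SDE in $\mathcal C(\ell,\beta)$ is strongly complete.
2. If this integral is finite, $d\ge2$ and $n\ge1$, then some SDE in $\mathcal C(\ell,\beta)$ explodes at a finite deterministic time from every $x$ with $(x_1,x_2)\ne0$. If $d=1$, the integral is finite and $\ell$ is bounded, some SDE in $\mathcal C(\ell,\beta)$ explodes at a finite deterministic time from every $x\ne0$.

To get a feeling for the class, take $\ell$ and $\beta$ constant. Then $\sigma_i$ is globally Lipschitz and $|\sigma_0|\le\beta|x|$ for $|x|\ge1$; the integral is a multiple of $\int dR/R=\infty$. Every SDE of Theorem A lies in such a class (for $R\ge 1$, $C(1+R)\le 2CR$), so Theorem A is a special case of B.1; we prove it separately because its proof is shorter. With $\ell(R)=\sqrt{1+\log R}$ and $\beta(R)=1+\log R$ the integral is $\int_0^\infty\frac{du}{2(1+u)}=\infty$. With $\ell(R)=1+\log R$ and $\beta=1$ it is $\int_0^\infty\frac{du}{(1+u)^2+1}<\infty$.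

## 3. Three cases in which the drift can be handled by hand

**Additive noise.** Let $\sigma_1,\dots,\sigma_n$ be constant and put $M_t=\sum_i\sigma_iB^i_t$. Then $Y=X-M$ solves, for each $\omega$, the ordinary equation $Y'=\sigma_0(Y+M_t)$, and $|Y'|\le C(1+|Y|+|M_t|)$. Gronwall's inequality excludes explosion for every $x$ and every continuous path $M$. The roughness of $\sigma_0$ plays no role.

**Linear noise.** Let $n=1$ and $\sigma_1(x)=x$. Put $E_t=\exp(B_t-t/2)$, so $dE=E\,dB$. If $Y$ solves the random ODE $Y'=E_t^{-1}\sigma_0(E_tY)$, then $X=EY$ satisfies $dX=Y\,dE+E\,dY=X\,dB+\sigma_0(X)\,dt$ (no cross variation, as $Y$ has finite variation). Since $|Y'|\le C(E_t^{-1}+|Y|)$, again nothing explodes, for all $x$ at once.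

**Dimension one.** Let $d=1$, under the hypotheses of Theorem A. For fixed $N\in\mathbf N$, almost surely $\tau(\pm N)=\infty$. For rational $x\in(-N,N)$ the solutions from $x$ and from $N$ are ordered until they first meet, and by pathwise uniqueness they coincide afterwards; likewise for $-N$. So a.s. $\phi_t(-N)\le\phi_t(x)\le\phi_t(N)$ for all such $x$ and $t<\tau(x)$, and by continuity of the flow on its open domain this holds for all $x\in[-N,N]$. A path confined between two finite continuous paths cannot explode.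

The linear case suggests a general substitution: let $\psi$ be the flow of the driftless equation and write $X_t=\psi_t(Y_t)$, which formally gives $Y'=(D\psi_t(Y))^{-1}\sigma_0(\psi_t(Y))$. It stops at the derivative. For merely Lipschitz $\sigma_i$ the flow $\psi_t$ need not be differentiable: for $d=1$ and $dX=|X|\,dB$ one has $\psi_t(x)=xe^{B_t-t/2}$ for $x\ge0$ and $xe^{-B_t-t/2}$ for $x\le0$, with a kink at $0$ whenever $B_t\ne0$. And for smooth $\sigma_i$ one would need a bound on $(D\psi_t(y))^{-1}$ for all $y$ simultaneously; the textbook route to such uniform bounds uses second derivatives of $\sigma_i$, about which we know nothing. Still, we keep the thought of comparing $\phi$ with $\psi$.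

## 4. Doubling the radius, and where Gronwall's inequality meets the drift

Let $R_k=2^k$. Suppose that, up to an event of probability $O(k^{-2})$, *all* points of $\bar B_{R_k}$ stay in $B_{2R_k}$ for a time $1/k$. Since $\sum k^{-2}<\infty$, for large $K$ it is likely that this works for every $k\ge K$; then points of $\bar B_{R_K}$ need time at least $\sum_{k\ge K}1/k=\infty$ to reach infinity. So we need: the probability that some point moves by $R_k$ within time $\delta$ is at most $C_1\delta^2$, with $C_1$ independent of $k$. Rescale space by $R_k$ and cut off outside $B_{4R_k}$. Two quantities survive uniformly in $k$: the Lipschitz constant of the noise coefficients (unchanged by $\sigma\mapsto\sigma(R\,\cdot)/R$) and the *size* of the drift. The Lipschitz constant of the drift does not. So the statement to prove is this.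

**Proposition 1.** Let $A,\beta>0$. There is $C_1=C_1(d,n,A,\beta)$ with the following property. Let $b_0,\dots,b_n:\mathbf R^d\to\mathbf R^d$ be Lipschitz and vanish outside $\bar B_4$. Suppose $b_1,\dots,b_n$ are $A$-Lipschitz and $|b_0|\le\beta$ (the Lipschitz constant $\Lambda$ of $b_0$ is arbitrary). Let $\phi$ be the flow of $dX=\sum_{i\ge1}b_i(X)\,dB^i+b_0(X)\,dt$. Then for all $\delta\in(0,1]$ and every finite stopping time $S$,
$$\mathbb P\Big(\sup_{x\in\mathbf R^d}\ \sup_{0\le t\le\delta}|\phi_{S,S+t}(x)-x|\ge1\Big)\le C_1\delta^2 .$$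

The constant does not depend on $\Lambda$; that is the whole difficulty.

**Kolmogorov's criterion for $\phi$.** The standard way to make a moment bound uniform in $x$ is to estimate $E\sup_{t\le\delta}|\phi_{0,t}(x)-\phi_{0,t}(y)|^p$ by $|x-y|^p$. In the Gronwall argument the term $\int_0^t(b_0(\phi(x))-b_0(\phi(y)))\,dr$ is bounded through $\Lambda$, so the argument only gives a fixed constant for $\delta\lesssim1/\Lambda$. Take $\sigma_0(x)=\sin(|x|^2)e_1$: it is bounded, but its Lipschitz constant on $\bar B_{4R_k}$ is of order $2^k$. The allowed times $\delta_k\sim2^{-k}$ then have a finite sum, and the argument gives no conclusion.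

**One point at a time.** Compare $\phi$ with the driftless flow $\psi$ at a single $x$. The difference is $\int b_0(\phi)\,dr$, of size at most $\beta\delta$, plus a stochastic integral whose integrand is at most $A|\phi-\psi|$. Gronwall gives $E\sup_{t\le\delta}|\phi_{0,t}(x)-\psi_{0,t}(x)|^p\le C\delta^p$ without $\Lambda$. This handles finitely many $x$. Filling in between grid points needs the modulus of continuity of $\phi$, and $\Lambda$ is back. It does no harm, however, on intervals of length $h$ so short that a power of $h$ beats it: there the two flows differ by $O(h)$ *uniformly in $x$*.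

**Composing the short intervals one after another.** Cut $[0,\delta]$ into $2^M$ intervals of length $h=\delta2^{-M}$, each contributing an error $O(h)$, and carry the error through the remaining intervals with $\psi$, which involves no drift. A natural bound says that, uniformly, $\psi$ on an interval of length $h$ changes differences by a factor at most $1+h^{1/4}$. After $2^M$ steps the factor is $(1+h^{1/4})^{2^M}$, about $\exp(\delta^{1/4}2^{3M/4})$. This blows up as $M\to\infty$, and $M$ must tend to infinity because $\Lambda$ is arbitrary. Here this approach stops.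

**Composing pairs, scale by scale.** Let $\Delta_m$ be the worst difference of the two flows over all dyadic intervals of length $h_m=\delta2^{-m}$. Two neighboring intervals make one of length $h_{m-1}$, and the error of the pair is at most
$$\Delta_m+(1+h_m^{1/4})\Delta_m .$$
So $\Delta_{m-1}/h_{m-1}\le(1+\frac12h_m^{1/4})\,\Delta_m/h_m$: one factor per *scale*, not per interval. There are $M$ factors, and $\prod_m(1+2^{-m/4})<\infty$. The price is that the near-isometry of $\psi$ must be known on every scale separately, and this is a statement about $\psi$ alone, free of $\Lambda$. This is the idea of the proof.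

One detail will differ from the sketch. Kolmogorov's criterion yields only Hölder exponents below $1$, so we get the factor $1+h^{1/4}$ up to an additive term $h^{1/4}h^2$. Compared with errors of order $h$ this is harmless.

## 5. Moment bounds, restarted flows, and a Kolmogorov–Chentsov lemma

Let $\mathbb P$ be complete, let $(\mathcal F_t)$ satisfy the usual conditions and let $B$ be an $(\mathcal F_t)$-Brownian motion. For a finite stopping time $S$, $W_t=B_{S+t}-B_S$ is an $(\mathcal F_{S+t})$-Brownian motion independent of $\mathcal F_S$. For globally Lipschitz $b_0,\dots,b_n$ let $\phi_{S,S+t}(x)$, continuous in $(t,x)$, be the flow of the SDE driven by $W$.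

**(F1)** The field $\phi_{S,S+\cdot}(\cdot)$ is independent of $\mathcal F_S$ and has the law of $\phi_{0,\cdot}(\cdot)$.

Indeed, solutions are strong (measurable with respect to the completed $\sigma$-field of $W$) and unique in law, and a continuous field is determined by its values at countably many $x$.

**(F2)** For finite stopping times $S\le S'$, almost surely $\phi_{S,S'+t}(x)=\phi_{S',S'+t}(\phi_{S,S'}(x))$ for all $t\ge0$ and all $x$.

**Proof of (F2).** First we show: if $\xi$ is $\mathcal F_{S'}$-measurable, then $t\mapsto\phi_{S',S'+t}(\xi)$ solves the SDE driven by $B_{S'+\cdot}-B_{S'}$ from $\xi$. If $\xi$ has countably many values $x_j$, this is clear, since on the event $\{\xi=x_j\}\in\mathcal F_{S'}$ the process is $\phi_{S',S'+t}(x_j)$. In general choose such $\xi_j$ with $|\xi_j-\xi|\le1/j$. By joint continuity $\phi_{S',S'+t}(\xi_j)\to\phi_{S',S'+t}(\xi)$ uniformly for $t$ in compacts; the coefficients are Lipschitz, so the integrands converge in the same way, the stochastic integrals converge in probability,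 and the equation passes to the limit. On the other hand, for fixed $x$ the process $t\mapsto\phi_{S,S'+t}(x)$ solves the same SDE from $\xi=\phi_{S,S'}(x)$, by shifting time in its own equation. Pathwise uniqueness gives the identity a.s. for all $t$ and all rational $x$, and continuity gives it for all $x$. $\square$

**Moment inequality.** Let $p\ge2$ and $0\le T\le1$. For predictable $g^i$, the Burkholder–Davis–Gundy inequality bounds the left side below by $C\,E(\int_s^{s+T}\sum_i|g^i_r|^2dr)^{p/2}$, and Hölder's inequality then gives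
$$E\sup_{t\le T}\Big|\sum_{i\ge1}\int_s^{s+t}g^i_r\,dB^i_r\Big|^p\le C\,T^{p/2-1}\int_s^{s+T}\sum_{i\ge1}E|g^i_r|^p\,dr,\tag{2}$$
with $C$ depending on $p,n,d$ only.

**Lemma 2 (Kolmogorov–Chentsov).** Let $Q=[-4,4]^d$ and let $U$ be a continuous random field on $Q$ with values in a separable Banach space, with $E\|U(x)-U(y)\|^p\le\kappa|x-y|^q$, $q>d$, $p\ge1$. Let $0<\gamma<(q-d)/p$ and $[U]_\gamma=\sup_{x\ne y}\|U(x)-U(y)\|/|x-y|^\gamma$. Then $\mathbb P([U]_\gamma>\lambda)\le c\,\kappa\lambda^{-p}$ for $\lambda>0$, with $c=c(d,p,q,\gamma)$.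

**Proof.** We need the explicit dependence on $\kappa$, so we write the chaining out. Let $D_j$ be the grid in $Q$ of mesh $8\cdot2^{-j}$ containing the corner $(-4,\dots,-4)$, and let $Z_j$ be the maximum of $\|U(x)-U(y)\|$ over adjacent $x,y\in D_j$ (one coordinate differs, by one mesh). There are at most $d(2^j+1)^d$ adjacent pairs; bounding the maximum by the sum,
$$EZ_j^p\le d(2^j+1)^d\,\kappa\,(8\cdot2^{-j})^q\le c\,\kappa\,2^{-j(q-d)} .$$
For $x\in\bigcup_jD_j$ let $x_j\in D_j$ be $x$ with each coordinate rounded down to the grid. Then $x_i=x$ for large $i$. Each coordinate of $x_{i+1}-x_i$ is $0$ or $8\cdot2^{-i-1}$, so $x_i$ and $x_{i+1}$ are joined by at most $d$ adjacent steps in $D_{i+1}$ and $\|U(x_{i+1})-U(x_i)\|\le dZ_{i+1}$.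

Let $x\ne y$ be in $\bigcup_jD_j$. As $|x-y|_\infty\le8$, there is a unique $j\ge0$ with $8\cdot2^{-j-1}<|x-y|_\infty\le8\cdot2^{-j}$. The coordinates of $x_j,y_j$ differ by at most one mesh, so $\|U(x_j)-U(y_j)\|\le dZ_j$. Chaining from $x_j$ to $x$ and from $y_j$ to $y$,
$$\|U(x)-U(y)\|\le dZ_j+2d\sum_{i\ge j}Z_{i+1}\le2d\sum_{i\ge j}Z_i .$$
Since $|x-y|\ge|x-y|_\infty>4\cdot2^{-j}$,
$$\frac{\|U(x)-U(y)\|}{|x-y|^\gamma}\le c\,2^{j\gamma}\sum_{i\ge j}Z_i\le c\sum_{i\ge0}2^{i\gamma}Z_i .$$
By continuity $[U]_\gamma\le c\sum_{i\ge0}2^{i\gamma}Z_i$. The triangle inequality in $L^p$ gives $\|[U]_\gamma\|_{L^p}\le c\,\kappa^{1/p}\sum_i2^{i(\gamma-(q-d)/p)}\le c\,\kappa^{1/p}$, and Markov's inequality finishes. $\square$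

## 6. Proof of Proposition 1: near-isometry on every dyadic scale

By (F1) we may take $S=0$. Let $\psi$ be the flow of $dX=\sum_{i\ge1}b_i(X)\,dB^i$. By continuity all $b_i$ vanish on $\{|x|\ge4\}$, so constants are solutions there: for fixed $s$, a.s. $\phi_{s,t}(x)=\psi_{s,t}(x)=x$ for all $t\ge s$ and all rational $x$ with $|x|\ge4$, hence for all $|x|\ge4$. Put
$$p=32d,\qquad h_m=\delta2^{-m}\le1 .$$
$C$ denotes constants depending only on $d,n,A,\beta$; $C_\Lambda$ may also depend on $\Lambda$. We discard the countably many exceptional null sets attached to the starting times $kh_m$. All suprema below have finite $p$-th moments, since the coefficients are globally Lipschitz and the starting points deterministic; so Gronwall's inequality may be applied.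

**Step 1: near-isometry of $\psi$.** This step provides, on each scale, the estimate that will carry errors through an interval. It concerns $\psi$ only, so $\Lambda$ cannot enter. For $m\ge0$ let $G_m$ be the event that, with $h=h_m$,
$$\big|\psi_{kh,kh+t}(x)-\psi_{kh,kh+t}(y)-(x-y)\big|\le h^{1/4}\big(|x-y|+h^2\big)\tag{3}$$
for all $k\in\{0,\dots,2^m-1\}$, $t\in[0,h]$, $x,y\in\mathbf R^d$. We claim
$$\sum_{m\ge0}\mathbb P(G_m^c)\le C\delta^2 .\tag{4}$$

Fix $k$ and put $D_t=\psi_{kh,kh+t}(x)-\psi_{kh,kh+t}(y)$, $u_t(x)=\psi_{kh,kh+t}(x)-x$ and $f(T)=E\sup_{t\le T}|D_t|^p$. Since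
$$D_t-(x-y)=\sum_{i\ge1}\int_{kh}^{kh+t}\big(b_i(\psi_{kh,r}(x))-b_i(\psi_{kh,r}(y))\big)\,dB^i_r$$
and the integrands are at most $A|D_{r-kh}|$, (2) gives for $T\le h\le 1$
$$f(T)\le C|x-y|^p+C\int_0^Tf(r)\,dr ,$$
so $f(h)\le C|x-y|^p$ by Gronwall. Insert this into (2) once more, for $u_t(x)-u_t(y)=D_t-(x-y)$:
$$E\sup_{t\le h}|u_t(x)-u_t(y)|^p\le C\,h^{p/2-1}\int_0^hf(r)\,dr\le C\,h^{p/2}|x-y|^p .$$
Apply Lemma 2 to $u$ with values in $C([0,h];\mathbf R^d)$, with $q=p$, $\gamma=\frac{15}{16}<\frac{31}{32}=\frac{p-d}p$ and $\lambda=h^{3/8}$. Outside an event of probability at most $C\,h^{p/2-3p/8}=C\,h^{4d}$,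
$$\sup_{t\le h}|u_t(x)-u_t(y)|\le h^{3/8}|x-y|^{15/16}\qquad(x,y\in Q).$$
If $|x-y|\ge h^2$, then $|x-y|^{15/16}=|x-y|\,|x-y|^{-1/16}\le h^{-1/8}|x-y|$. If $|x-y|<h^2$, then $|x-y|^{15/16}\le h^{15/8}=h^{-1/8}h^2$. In both cases the right side is at most $h^{1/4}(|x-y|+h^2)$, which is (3) for $x,y\in Q\supset\bar B_4$.

It remains to remove the restriction to $\bar B_4$. If $|x|,|y|\ge4$, then $u(x)=u(y)=0$. If $|x|<4\le|y|$, let $y'$ be the point of the segment $[x,y]$ with $|y'|=4$; then $u(y)=u(y')=0$ and $|x-y'|\le|x-y|$, so (3) for $(x,y')$ implies (3) for $(x,y)$. The case $|y|<4\le|x|$ is symmetric.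

Summing over $k$, $\mathbb P(G_m^c)\le C\,2^mh_m^{4d}=C\,\delta^{4d}\,2^{-m(4d-1)}$, and summing over $m$ gives at most $C\delta^{4d}\le C\delta^2$. This is (4).

**Step 2: from fine scales to coarse ones.** This step is the pairing argument of Section 4. Let
$$\Delta_m=\max_{0\le k<2^m}\ \sup_{x\in\mathbf R^d}\ \sup_{0\le t\le h_m}\big|\phi_{kh_m,kh_m+t}(x)-\psi_{kh_m,kh_m+t}(x)\big| ,$$
which is finite because the difference is continuous and vanishes for $|x|\ge4$. We claim that on $G_m$, $m\ge1$,
$$\Delta_{m-1}\le(2+h_m^{1/4})\Delta_m+h_m^{9/4}.\tag{5}$$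
Let $h=h_m$, $s=kh_{m-1}=2kh$ and $t\in[0,2h]$. If $t\le h$, the difference at time $s+t$ is at most $\Delta_m$. If $t=h+r$ with $0\le r\le h$, put $y=\phi_{s,s+h}(x)$ and $z=\psi_{s,s+h}(x)$, so $|y-z|\le\Delta_m$. By (F2) for both flows,
$$\begin{aligned}|\phi_{s,s+t}(x)-\psi_{s,s+t}(x)|&\le|\phi_{s+h,s+h+r}(y)-\psi_{s+h,s+h+r}(y)|+|\psi_{s+h,s+h+r}(y)-\psi_{s+h,s+h+r}(z)|\\&\le\Delta_m+\Delta_m+h^{1/4}(\Delta_m+h^2).\end{aligned}$$
The points $y,z$ are random, but (3) holds for all points at once on $G_m$, so it may be applied to them. Note which flow transports the error $y-z$: it is $\psi$, not $\phi$. This proves (5).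

Put $r_m=\Delta_m/h_m$. Dividing (5) by $h_{m-1}=2h_m$ gives $r_{m-1}\le(1+\frac12h_m^{1/4})r_m+\frac12h_m^{5/4}$. Since $h_m\le1$,
$$r_{m-1}+1\le(1+h_m^{1/4})(r_m+1).$$
As $h_m^{1/4}\le2^{-m/4}$, with $\Pi=\prod_{m\ge1}(1+2^{-m/4})<\infty$ we obtain, for every $M\ge1$,
$$\text{on }\bigcap_{m=1}^MG_m:\qquad\Delta_0\le\Pi\Big(\frac{\Delta_M}{h_M}+1\Big)\delta .\tag{6}$$

**Step 3: the finest scale.** This step supplies the starting value of the recursion. Here $\Lambda$ appears, but only in front of a quantity that tends to $0$. We claim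
$$\mathbb P\big(\Delta_M>(\beta+1)h_M\big)\to0\qquad(M\to\infty).\tag{7}$$
Write $h=h_M$, $s=kh$, $V_t(x)=\phi_{s,s+t}(x)-\psi_{s,s+t}(x)$ and
$$N_t(x)=V_t(x)-\int_0^tb_0(\phi_{s,s+r}(x))\,dr=\sum_{i\ge1}\int_s^{s+t}\big(b_i(\phi_{s,r}(x))-b_i(\psi_{s,r}(x))\big)\,dB^i_r .$$
The first expression shows that $N$ is continuous in $(t,x)$ and vanishes for $|x|\ge4$. We bound $N$ in two ways and interpolate.

*Size.* Let $g(T)=E\sup_{t\le T}|V_t(x)|^p$. The drift integral is at most $\beta h$ and the integrands of $N$ are at most $A|V|$, so (2) gives $g(T)\le Ch^p+C\int_0^Tg(r)\,dr$ for $T\le h$; hence $g(h)\le Ch^p$ by Gronwall. By (2) again,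
$$E\sup_{t\le h}|N_t(x)|^p\le C\,h^{p/2-1}\int_0^hg(r)\,dr\le C\,h^{3p/2}.$$

*Increments.* The same argument for $\phi_{s,s+t}(x)-\phi_{s,s+t}(y)$, where the drift now contributes through $\Lambda$, and for $\psi$, gives
$$E\sup_{t\le h}\big(|\phi_{s,s+t}(x)-\phi_{s,s+t}(y)|^p+|\psi_{s,s+t}(x)-\psi_{s,s+t}(y)|^p\big)\le C_\Lambda|x-y|^p .$$
The integrands of $N(x)-N(y)$ are at most $A(|\phi(x)-\phi(y)|+|\psi(x)-\psi(y)|)$, so by (2) $E\sup_{t\le h}|N_t(x)-N_t(y)|^p\le C_\Lambda h^{p/2}|x-y|^p$.

*Interpolation.* Using $\min(a,b)\le a^{3/4}b^{1/4}$,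
$$E\sup_{t\le h}|N_t(x)-N_t(y)|^p\le C_\Lambda h^{p/2}\min(h,|x-y|)^p\le C_\Lambda h^{5p/4}|x-y|^{p/4}.$$
Apply Lemma 2 with values in $C([0,h];\mathbf R^d)$, with $q=p/4=8d$, $\gamma=\frac18<\frac7{32}=\frac{q-d}p$ and $\lambda=h/2$. Outside an event of probability at most $C_\Lambda h^{5p/4}h^{-p}=C_\Lambda h^{8d}$ we have $[N]_{1/8}\le h/2$. Every $x\in\bar B_4$ is within distance $4$ of $\partial B_4$, where $N$ vanishes, so then $\sup_x\sup_{t\le h}|N_t(x)|\le4^{1/8}h/2\le h$ and $\sup_x\sup_{t\le h}|V_t(x)|\le(\beta+1)h$. Summing over the $2^M$ values of $k$,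
$$\mathbb P(\Delta_M>(\beta+1)h_M)\le C_\Lambda2^Mh_M^{8d}=C_\Lambda\delta^{8d}2^{-M(8d-1)}\to0 .$$

**Step 4: letting the finest scale disappear.** This step combines the three estimates and lets $M\to\infty$, which removes $\Lambda$. On $G_0$, for $|x|\le4$ choose $y\in\partial B_4$ with $|x-y|\le4$; since $\psi_{0,t}(y)=y$, (3) with $m=0$ gives
$$\sup_{t\le\delta}|\psi_{0,t}(x)-x|\le\delta^{1/4}(4+\delta^2)\le5\delta^{1/4}.$$
For $|x|\ge4$ the left side is $0$. With (6), on $\bigcap_{m=0}^MG_m\cap\{\Delta_M\le(\beta+1)h_M\}$,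
$$\sup_x\sup_{t\le\delta}|\phi_{0,t}(x)-x|\le5\delta^{1/4}+\Pi(\beta+2)\delta<1\qquad\text{if }\delta\le\delta_0(\beta),$$
where $\delta_0(\beta)>0$ depends only on $\beta$. By (4) the complement has probability at most $C\delta^2+\mathbb P(\Delta_M>(\beta+1)h_M)$. The event $\{\sup_x\sup_{t\le\delta}|\phi_{0,t}(x)-x|\ge1\}$ does not involve $M$; by (7), $M\to\infty$ bounds its probability by $C\delta^2$ for $\delta\le\delta_0$. For $\delta\in(\delta_0,1]$ enlarge $C_1$ to at least $\delta_0^{-2}$. $\square$

## 7. Truncated flows and their consistency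

To apply Proposition 1 we cut the coefficients off and must know that the truncated flows fit together for all $x$ simultaneously. Let $\chi(x)=\min\{1,(2-|x|/2)^+\}$: it is $\frac12$-Lipschitz, equal to $1$ on $\bar B_2$ and to $0$ outside $B_4$. Let $R_k=2^k$, $k\ge0$, and let $\phi^{(k)}$ be the flow with coefficients $\chi(x/R_k)\sigma_i(x)$, $0\le i\le n$. On $\bar B_{4R_k}$ these are products of bounded Lipschitz functions, and they vanish outside, so they are globally Lipschitz. They equal $\sigma_i$ on $\bar B_{2R_k}=\bar B_{R_{k+1}}$.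

**(C) Consistency.** For $j\le k$ and fixed $s\ge0$, almost surely for all $y$: $\phi^{(j)}_{s,t}(y)=\phi^{(k)}_{s,t}(y)$ for all finite $t$ with $s\le t\le T(y)$, where $T(y)=\inf\{t\ge s:|\phi^{(j)}_{s,t}(y)|\ge2R_j\}$.

**Proof.** If $|y|\ge2R_j$, then $T(y)=s$ and there is nothing to prove. Fix $y\in B_{2R_j}$. Up to $T(y)$ the process $\phi^{(j)}_{s,\cdot}(y)$ stays in $\bar B_{2R_j}$, where the coefficients of both levels equal $\sigma_i$; so both processes solve the level-$k$ equation up to $T(y)$. Let $D$ be their difference stopped at $T(y)$. The level-$k$ coefficients are Lipschitz, so for each $a>0$ we get $E\sup_{r\le t}|D_{s+r}|^2\le C_a\int_0^tE\sup_{r'\le r}|D_{s+r'}|^2dr$ for $t\le a$, and $D=0$ by Gronwall. Thus the claim holds a.s. for all rational $y$.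

Now let $y\in B_{2R_j}$ be arbitrary and $s\le t<T(y)$. The path $\phi^{(j)}_{s,\cdot}(y)$ on $[s,t]$ is a compact subset of the open ball $B_{2R_j}$, so by continuity $t<T(y')$ for rational $y'$ near $y$, whence $\phi^{(j)}_{s,t}(y')=\phi^{(k)}_{s,t}(y')$. Let $y'\to y$. The case $t=T(y)<\infty$ follows by continuity in $t$. $\square$

Put $T_k(x)=\inf\{t:|\phi^{(k)}_{0,t}(x)|\ge2R_k\}$. By (C), a.s. for all $x$, $T_k(x)$ is nondecreasing in $k$: before $T_{k}(x)$ the path of level $k+1$ coincides with that of level $k$ and has norm less than $2R_k$. The maximal flow is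
$$\phi_t(x)=\phi^{(k)}_{0,t}(x)\ \text{ for }t<T_k(x),\qquad\tau(x)=\sup_kT_k(x).$$

Let us check that this is the maximal flow of Section 2. Each set $\{t<T_k(x)\}$ is open by continuity. If $|x|<2R_k$ and $T_k(x)<\infty$, then at time $T_k(x)$ the level-$(k+1)$ path has norm $2R_k<2R_{k+1}$, so $T_k(x)<T_{k+1}(x)\le\tau(x)$ and $|\phi_{T_k(x)}(x)|=2R_k$. Hence $\phi(x)$ is unbounded as $t\uparrow\tau(x)$ if $\tau(x)<\infty$. Now consider any continuous flow of solutions on an open set $\{t<\tilde\tau(x)\}$ that is unbounded as $t\uparrow\tilde\tau(x)$ when $\tilde\tau(x)<\infty$. By pathwise uniqueness it agrees a.s. with ours for all rational $x$ on the common domain, and by continuity for all $x$. If one lifetime were smaller than the other, the first flow would be unbounded there while the second is bounded up to that time. So the lifetimes agree.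

## 8. Proof of Theorem A: a harmonic series of doubling times

**Step 1: one doubling.** This step checks the hypotheses of Proposition 1 with constants independent of $k$. Let $L$ be a common Lipschitz constant of $\sigma_1,\dots,\sigma_n$ and $s_0=\max_{i\ge1}|\sigma_i(0)|$; we may take $L,C>0$. The rescaled flow $x\mapsto R_k^{-1}\phi^{(k)}_{s,t}(R_kx)$ has coefficients $b_i(x)=\chi(x)\sigma_i(R_kx)/R_k$, which vanish outside $\bar B_4$.

- On $\bar B_4$, for $i\ge1$, the field $\sigma_i(R_k\,\cdot)/R_k$ is $L$-Lipschitz and bounded by $(s_0+4LR_k)/R_k\le s_0+4L$. So $b_i$ is $A$-Lipschitz with $A=L+\frac12(s_0+4L)$.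
- $|b_0|\le C(1+4R_k)/R_k\le5C$.
- $b_0$ is Lipschitz, with a constant that may depend on $k$ in any way.

Hence there is $C_1$ independent of $k$ such that for all $s\ge0$, $\delta\in(0,1]$,
$$\mathbb P(E_k(s,\delta))\le C_1\delta^2,\qquad E_k(s,\delta)=\Big\{\sup_{|x|\le R_k}\sup_{t\le\delta}|\phi^{(k)}_{s,s+t}(x)-x|\ge R_k\Big\}.$$

**Step 2: a likely event on which all doublings are slow.** This step chooses the times. Fix an integer $K\ge1$. For $k\ge K$ let $\delta_k=1/k$, $s_K=0$, $s_{k+1}=s_k+\delta_k$; then $s_k\to\infty$. Let $A_K=\big(\bigcup_{k\ge K}E_k(s_k,\delta_k)\big)^c$. Then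
$$\mathbb P(A_K)\ge1-C_1\sum_{k\ge K}k^{-2}.$$
Discard the null set where (C) fails for some $j\le k$ and some starting time $s_j$, or (F2) for $\phi^{(k)}$ fails for some pair $(0,s_j)$.

**Step 3: gluing.** This step shows that on $A_K$ every point of $\bar B_{R_K}$ lives forever. Let $\omega\in A_K$ and $|x|\le R_K$. Define $X_0=x$ and $X_t=\phi^{(k)}_{s_k,t}(X_{s_k})$ for $t\in[s_k,s_{k+1}]$, $k\ge K$. If $|X_{s_k}|\le R_k$, then, since $E_k(s_k,\delta_k)$ fails,
$$|X_t|<R_k+R_k=R_{k+1}\qquad\text{on }[s_k,s_{k+1}],$$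
so $|X_{s_{k+1}}|\le R_{k+1}$ and the induction continues. For $K\le j\le k$ and $t\in[s_j,s_{j+1}]$ the level-$j$ path from $(s_j,X_{s_j})$ stays in $B_{2R_j}$, so by (C)
$$X_t=\phi^{(j)}_{s_j,t}(X_{s_j})=\phi^{(k)}_{s_j,t}(X_{s_j}).$$
Fix $k$. If $X_{s_j}=\phi^{(k)}_{0,s_j}(x)$, which is true for $j=K$, then (F2) gives $X_t=\phi^{(k)}_{0,t}(x)$ on $[s_j,s_{j+1}]$; by induction on $j$ this holds on $[0,s_{k+1}]$, and $|X_t|<2R_k$ there. Thus $\tau(x)\ge T_k(x)>s_{k+1}$ for every $k\ge K$, i.e. $\tau(x)=\infty$.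

**Step 4: all starting points.** This step assembles $\Omega_0$. Up to a null set, on $A_K$ we have $\tau(x,\omega)=\infty$ for all $|x|\le R_K$. Since $\mathbb P(A_K)\to1$, for each $r\in\mathbf N$ the event $\bigcup_{K\ge1,\,R_K\ge r}A_K$ has probability $1$, and on it, up to a null set, $\tau=\infty$ on $\bar B_r$. Intersecting over $r\in\mathbf N$ gives $\Omega_0$. $\blacksquare$

## 9. Theorem B, part 1: random doubling times and a divergent integral

In Theorem A we could afford failure probabilities $k^{-2}$. Now the integral may diverge only barely, and we settle for a doubling that takes long enough with probability $\frac12$, at a random starting time, using independence.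

**Step 1: the natural time unit at radius $R_k$.** This step rescales space and time so that Proposition 1 applies uniformly. Let $s_0=\max_{i\ge1}|\sigma_i(0)|$ and $\lambda_k=\ell(4R_k)^2+\beta(4R_k)\ge1$. As a process in $t'$, the flow $x\mapsto R_k^{-1}\phi^{(k)}_{S,S+t'/\lambda_k}(R_kx)$ is driven by the Brownian motion $\sqrt{\lambda_k}\,(B_{S+t'/\lambda_k}-B_S)$ with coefficients
$$b_i=\lambda_k^{-1/2}\chi\,\frac{\sigma_i(R_k\,\cdot)}{R_k}\ (i\ge1),\qquad b_0=\lambda_k^{-1}\chi\,\frac{\sigma_0(R_k\,\cdot)}{R_k}.$$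
On $\bar B_4$, for $i\ge1$, $\sigma_i(R_k\,\cdot)/R_k$ is $\ell(4R_k)$-Lipschitz and bounded by $s_0+4\ell(4R_k)\le(s_0+4)\ell(4R_k)$. Since $\lambda_k^{1/2}\ge\ell(4R_k)$, $b_i$ is Lipschitz with constant $1+\frac12(s_0+4)=3+s_0/2$. Also $|b_0|\le4R_k\beta(4R_k)/(R_k\lambda_k)\le4$. By Proposition 1 there is $\delta_*\in(0,1]$, independent of $k$, such that with $\delta_k=\delta_*/\lambda_k\le1$, for every finite stopping time $S$,
$$\mathbb P\Big(\sup_{|x|\le R_k}\sup_{t\le\delta_k}|\phi^{(k)}_{S,S+t}(x)-x|<R_k\Big)\ge\tfrac12 .\tag{8}$$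
Since $\ell,\beta$ are nondecreasing and $4R_k=2^{k+2}$, $\int_{2^{k+2}}^{2^{k+3}}\frac{dR}{R(\ell^2+\beta)}\le\frac{\log2}{\lambda_k}$. The integrand is bounded by $1$ on $[1,4]$, so the hypothesis gives $\sum_k\delta_k=\infty$.

**Step 2: the doubling times.** This step sets up stopping times that bound $\tau$ from below. Fix $K\ge0$. Let $S_K=0$ and, for $k\ge K$,
$$S_{k+1}=\inf\Big\{t:\sup_{|x|\le R_K}|\phi^{(k)}_{0,t}(x)|\ge R_{k+1}\Big\}.$$
These are hitting times of closed sets by continuous adapted processes, hence stopping times. If $t<S_{k+1}$ and $|x|\le R_K$, then $|\phi^{(k)}_{0,r}(x)|<2R_k$ for $r\le t$, so $t<T_k(x)$; hence $\tau(x)\ge S_{k+1}$.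

Let $k>K$. For $|x|\le R_K$ and finite $t\le S_k$ we have $t\le T_{k-1}(x)$, so (C) (with $s=0$, levels $k-1$ and $k$) gives $\phi^{(k)}_{0,t}(x)=\phi^{(k-1)}_{0,t}(x)$ and therefore
$$|\phi^{(k)}_{0,t}(x)|\le R_k\qquad(|x|\le R_K,\ t\le S_k,\ t<\infty).\tag{9}$$
For $k=K$, (9) is trivial, as $S_K=0$. Since $R_k<R_{k+1}$, (9) shows $S_{k+1}\ge S_k$, and $S_{k+1}=\infty$ when $S_k=\infty$.

**Step 3: a contraction for $E\,e^{-S_k}$.** This step turns (8) into divergence of $S_k$. For $N\in\mathbf N$ let $S=S_k\wedge N$, and let $\xi=1$ if $\sup_{|x|\le R_k}\sup_{t\le\delta_k}|\phi^{(k)}_{S,S+t}(x)-x|<R_k$ and $\xi=0$ otherwise. On $\{S_k\le N,\ \xi=1\}$, (F2) gives $\phi^{(k)}_{0,S_k+t}(x)=\phi^{(k)}_{S,S+t}(\phi^{(k)}_{0,S_k}(x))$, where the inner point lies in $\bar B_{R_k}$ by (9). Hence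
$$\sup_{|x|\le R_K}|\phi^{(k)}_{0,S_k+t}(x)|<2R_k=R_{k+1}\qquad(t\le\delta_k);$$
the supremum is over a compact set, so strictness is preserved. So $S_{k+1}\ge S_k+\delta_k\xi$ on $\{S_k\le N\}$. By (F1), $\xi$ is independent of $\mathcal F_S$. The variable $e^{-S_k}\mathbf 1_{\{S_k\le N\}}=e^{-S}\mathbf 1_{\{S_k\le N\}}$ is $\mathcal F_S$-measurable. By (8), and since $1-e^{-u}\ge u/2$ for $u\in[0,1]$,
$$E\big[e^{-S_{k+1}}\mathbf 1_{\{S_k\le N\}}\big]\le E\big[e^{-S_k}\mathbf 1_{\{S_k\le N\}}\big]\,E\,e^{-\delta_k\xi}\le\big(1-\tfrac12(1-e^{-\delta_k})\big)E\,e^{-S_k}\le\big(1-\tfrac14\delta_k\big)E\,e^{-S_k}.$$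
Let $N\to\infty$. Since $S_{k+1}=\infty$ when $S_k=\infty$ (and $e^{-\infty}=0$), $E\,e^{-S_{k+1}}\le(1-\frac14\delta_k)\,E\,e^{-S_k}$. Therefore
$$E\,e^{-\lim_kS_k}\le\prod_{k\ge K}\big(1-\tfrac14\delta_k\big)=0$$
because $\sum\delta_k=\infty$. So $S_k\to\infty$ a.s., and a.s. $\tau(x)=\infty$ for all $|x|\le R_K$. Intersect over $K\in\mathbf N$. $\blacksquare$

## 10. Theorem B, part 2: noise that only rotates pushes outward

If $X$ receives a tangential kick of size $s$, Pythagoras' theorem increases $|X|^2$ by $s^2$. Itô's formula makes this exact: purely rotational noise yields a *deterministic* outward motion. Extend $\ell,\beta$ to $[0,1]$ by $\ell(1),\beta(1)$ and put $s(r)=\int_0^r\ell$, $q(r)=\int_0^r\beta$.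

**Step 1: the planar example.** This step builds the fields and checks that they are in the class. Let $d=2$, $J=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$ and, with $r=|x|$,
$$\sigma_1(x)=\frac{s(r)}rJx,\qquad\sigma_0(x)=\frac{q(r)}rx,\qquad\sigma_i=0\ (i\ge2),$$
with value $0$ at $x=0$. Let $x=re$, $y=\rho f$ with unit vectors $e,f$ and $r,\rho\le R$, $R\ge1$. Since $2-2\langle e,f\rangle=|e-f|^2$, and since $|s(r)-s(\rho)|\le\ell(R)|r-\rho|$ and $s(r)\le\ell(R)r$,
$$|\sigma_1(x)-\sigma_1(y)|^2=(s(r)-s(\rho))^2+s(r)s(\rho)|e-f|^2\le\ell(R)^2\big[(r-\rho)^2+r\rho|e-f|^2\big]=\ell(R)^2|x-y|^2 .$$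
So $\sigma_1$ is $\ell(R)$-Lipschitz on $\bar B_R$. In the same way $\sigma_0$ is $\beta(R)$-Lipschitz on $\bar B_R$, and $|\sigma_0|=q(r)\le R\beta(R)$ there. The SDE is in $\mathcal C(\ell,\beta)$.

**Step 2: the explosion time.** This step computes $\tau$. Since $\langle x,Jx\rangle=0$, Itô's formula gives on $[0,\tau)$
$$d|X|^2=\big(2|X|q(|X|)+s(|X|)^2\big)\,dt,$$
without a martingale part. So for $X_0\ne0$, $r=|X|$ is increasing and solves $r'=q(r)+\frac{s(r)^2}{2r}$. Hence $t=\int_{|X_0|}^{r(t)}\frac{dr}{q(r)+s(r)^2/(2r)}$ for $t<\tau$. If the integral up to $\infty$ is finite, $\tau$ is at most this value; then $r(t)\to\infty$ as $t\uparrow\tau$, so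
$$\tau=\int_{|X_0|}^\infty\frac{dr}{q(r)+s(r)^2/(2r)} .$$
For $r\ge2$, monotonicity on $[r/2,r]$ gives $q(r)\ge\frac r2\beta(\frac r2)$ and $s(r)\ge\frac r2\ell(\frac r2)$, so $\frac{s(r)^2}{2r}\ge\frac r8\ell(\frac r2)^2$. Hence
$$\int_2^\infty\frac{dr}{q+s^2/(2r)}\le\int_2^\infty\frac{8\,dr}{r\big(\ell(r/2)^2+\beta(r/2)\big)}=8\int_1^\infty\frac{dR}{R(\ell(R)^2+\beta(R))}<\infty .$$
Between $|X_0|>0$ and $2$ the integrand is bounded, if $|X_0|<2$. So $\tau<\infty$, and $\tau$ is deterministic.

**Step 3: higher dimensions.** This step lifts the example to $d>2$. Let the first two components of the fields be as above, evaluated at $(x_1,x_2)$, and the others $0$. As $|(x_1,x_2)|\le|x|$, the SDE stays in $\mathcal C(\ell,\beta)$, and it explodes from every $x$ with $(x_1,x_2)\ne0$.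

**Step 4: dimension one with bounded $\ell$.** On the line there is no room to rotate, so this step lets the drift do the work. Since $\beta\ge1$, $\ell^2+\beta\le(\sup\ell^2+1)\beta$, so finiteness of the integral gives $\int_1^\infty\frac{dR}{R\beta(R)}<\infty$. Take $\sigma_i=0$ for $i\ge1$ and $\sigma_0(x)=\operatorname{sign}(x)\,q(|x|)$. For $x,y\in\bar B_R$ of the same sign, $|\sigma_0(x)-\sigma_0(y)|\le\beta(R)|x-y|$; for opposite signs, $q(|x|)+q(|y|)\le\beta(R)(|x|+|y|)=\beta(R)|x-y|$. So $\sigma_0$ is locally Lipschitz, with $|\sigma_0|\le R\beta(R)$ on $\bar B_R$. For $X_0\ne0$ we have $|X|'=q(|X|)$, so the explosion time is $\int_{|X_0|}^\infty dr/q(r)$. Since $q(r)\ge\frac r2\beta(\frac r2)$ for $r\ge2$,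
$$\int_2^\infty\frac{dr}{q(r)}\le\int_2^\infty\frac{2\,dr}{r\,\beta(r/2)}=2\int_1^\infty\frac{dR}{R\beta(R)}<\infty ,$$
and the equation explodes at a finite deterministic time from every $x\ne0$. $\blacksquare$
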